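# The lower central series of the Basilica group

## 1. The lower central factors of $\Delta$

Let $\Delta$ be the Basilica group (Grigorchuk–Żuk): the group of automorphisms of the binary rooted tree generated by $a$ and $b$, where $a=(1,b)$ and $b=(1,a)\sigma$ in wreath recursion notation and $\sigma$ swaps the two subtrees at the root. Write $G=\Delta$, $x^y=y^{-1}xy$, $[x,y]=x^{-1}y^{-1}xy$, $\gamma_1=G$ and $\gamma_{i+1}=[\gamma_i,G]$. For a finitely generated abelian group $A$ let $I(A)$ be its list of abelian invariants, where $a^{[n]}$ means that the entry $a$ stands in $n$ consecutive places and $0$ stands for an infinite cyclic factor. Put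
$$W=\gamma_3\times\gamma_3,\qquad L_n=\gamma_n\cap W,\qquad S_{m+1}=\gamma_m^2\gamma_{m+1}\quad(m\ge3),$$
where $\gamma_m^2$ is the subgroup generated by the squares of elements of $\gamma_m$, and
$$R=\{(x,y)\in\gamma_3\times\gamma_3: xy\in\gamma_4\},$$
$$P_m=\{(x,y)\in S_m\times S_m: xy\in\gamma_m\},\qquad Q_m=\{(x,y)\in\gamma_m\times\gamma_m: xy\in S_{m+1}\}\qquad(m\ge4).$$

**Theorem 1.**

1. $W=G''\le G$. Moreover $L_3=L_4=L_5=W$, $L_6=R$, and $L_{2m-1}=P_m$, $L_{2m}=Q_m$ for all $m\ge4$.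
2. For all $n\ge3$ we have $\gamma_n/\gamma_{n+1}\cong\mathbb Z/4\oplus L_n/L_{n+1}$. Here $L_n/L_{n+1}=0$ for $n=3,4$; it is $\mathbb Z/4$ for $n=5$, it is $\mathbb Z/2$ for $n=6$, and it is elementary abelian of order $2^{l(n)}$ for $n\ge7$, where $l(7),\dots,l(12)=2,2,3,4,4,3$ and $l(n)=l(\lceil n/2\rceil)+2$ for $n\ge13$.
3. For $i=1,\dots,6$ the invariants $I(\gamma_i/\gamma_{i+1})$ are $(0,0),(0),(4),(4),(4,4),(2,4)$, and for all $k\in\mathbb N_0$
$$I(\gamma_i/\gamma_{i+1})=\begin{cases}(2^{[2k+2]},4)& i\in\{6\cdot2^k+1,\dots,8\cdot2^k\},\\ (2^{[2k+3]},4)& i\in\{8\cdot2^k+1,\dots,9\cdot2^k\},\\ (2^{[2k+4]},4)& i\in\{9\cdot2^k+1,\dots,11\cdot2^k\},\\ (2^{[2k+3]},4)& i\in\{11\cdot2^k+1,\dots,12\cdot2^k\}.\end{cases}$$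

The question whether the formula in part 3 holds comes from Bettina Eick, René Hartung, Laurent Bartholdi, "A nilpotent quotient algorithm for L-presented groups", arXiv:0706.3131 (2007). The invariants for $1\le i\le48$ have been computed. Since $12\cdot2^k=6\cdot2^{k+1}$, the blocks $\{6\cdot2^k+1,\dots,12\cdot2^k\}$ tile the integers $i\ge7$, and the range $7\le i\le48$ is exactly $k=0,1,2$. The proof below does not use this data; the small cases come out by hand.

## 2. Trees, sections and collected invariants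

An automorphism of the binary rooted tree consists of a permutation of the two vertices below the root and an automorphism of each of the two subtrees, which are copies of the whole tree. We write it as $(x,y)$ or $(x,y)\sigma$. The multiplication is determined by
$$(x,y)(x',y')=(xx',yy'),\qquad \sigma(x,y)\sigma=(y,x),\qquad \sigma^2=1.$$
The two equations $a=(1,b)$, $b=(1,a)\sigma$ define $a$ and $b$ level by level. For instance $b^2=(1,a)\,\sigma(1,a)\sigma=(1,a)(a,1)=(a,a)$ and $b^{-1}=\sigma(1,a^{-1})=(a^{-1},1)\sigma$. A pair $(x,y)$ is thus an automorphism that fixes the first level, and "$W\le G$" in Theorem 1 is a genuine assertion: every pair of elements of $\gamma_3$, put side by side, is again an element of $G$.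

Given a word $w$ in $a^{\pm1},b^{\pm1}$, multiplying out letter by letter produces two *section words* $w_0,w_1$ with $w=(w_0,w_1)\sigma^{e}$. If the prefix read so far is $(p_0,p_1)\sigma^t$ and the next letter is $(x,y)\sigma^s$, the new prefix is $(p_0x,p_1y)\sigma^{t+s}$ for even $t$ and $(p_0y,p_1x)\sigma^{t+s}$ for odd $t$. Example: for $w=bab^{-1}$ the prefixes are $(\,\cdot\,,a)\sigma$, then $(b,a)\sigma$, then $(b,aa^{-1})$, so $bab^{-1}=(b,1)$. Each letter contributes exactly one letter to exactly one section, so $|w_0|+|w_1|=|w|$; here $1+2=3$.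

The list $I(A)=(d_1,\dots,d_r)$ means $A\cong\mathbb Z/d_1\oplus\dots\oplus\mathbb Z/d_r$ with $d_1\mid d_2\mid\dots\mid d_r$, $d_j\ne1$ and $\mathbb Z/0=\mathbb Z$. So $(2^{[3]},4)$ is $(\mathbb Z/2)^3\oplus\mathbb Z/4$.

Theorem 1 says that beyond $n=6$ each factor is one $\mathbb Z/4$ and a number $l(n)$ of copies of $\mathbb Z/2$, and that $l$ obeys a doubling rule. For example $l(20)=l(10)+2=6$; this is the third line of the formula with $k=1$, where $i\in\{19,\dots,22\}$ and $2k+4=6$. Part 1 explains the doubling. Since $\gamma_m\le S_m\le\gamma_{m-1}$, there is a chain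
$$\gamma_{m-1}\times\gamma_{m-1}\ \ge\ P_m\ \ge\ \gamma_m\times\gamma_m\ \ge\ Q_m\ \ge\ P_{m+1}\ \ge\ \gamma_{m+1}\times\gamma_{m+1},$$
so the $n$-th term of the series, cut down to $W$, is squeezed between squares of terms with index about $n/2$. (For $Q_m\ge P_{m+1}$: if $x,y\in S_{m+1}$ then $x,y\in\gamma_m$ and $xy\in S_{m+1}$.)

We use the following textbook facts.

**Fact 1.** $[xy,z]=[x,z]^y[y,z]$, $\ [x,yz]=[x,z][x,y]^z$, $\ xy=yx[x,y]$, and $[\gamma_i,\gamma_j]\le\gamma_{i+j}$. In particular $\gamma_i/\gamma_{i+1}$ is central in $G/\gamma_{i+1}$, so $x^g\equiv x\pmod{\gamma_{i+1}}$ for $x\in\gamma_i$, $g\in G$.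

**Fact 2.** Let $N,K\trianglelefteq G$, let $N$ be the normal closure of a set $X$ (for example, let $X$ generate $N$), and suppose $[x,a],[x,b]\in K$ for all $x\in X$. Then $[N,G]\le K$. Indeed each $x\in X$ commutes with $a$ and $b$ modulo $K$, so it is central modulo $K$, and so is $N$. Consequently $[N,G]$ is the normal closure of $\{[x,a],[x,b]:x\in X\}$.

By Fact 2 and induction, each $\gamma_n$ with $n\ge2$ is the normal closure of a finite set, starting with $\gamma_2$, the normal closure of $[a,b]$. Hence each $\gamma_n/\gamma_{n+1}$ is finitely generated. Also $\gamma_{n+1}$ is generated modulo $\gamma_{n+2}$ by the elements $[x,a],[x,b]$ with $x\in\gamma_n$. Finally, as $\gamma_m/\gamma_{m+1}$ is abelian, its squares form a subgroup; so $S_{m+1}/\gamma_{m+1}=2(\gamma_m/\gamma_{m+1})$, and every element of $S_{m+1}$ has the form $x^2z$ with $x\in\gamma_m$, $z\in\gamma_{m+1}$.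

## 3. Conjugation formulas, the abelianization and the level-one stabilizer

From $b=(1,a)\sigma$ we get $(x,y)^b=\sigma(1,a^{-1})(x,y)(1,a)\sigma=\sigma(x,y^a)\sigma$, and similarly for $b^{-1}$. So
$$(x,y)^b=(y^a,x),\quad (x,y)^{b^{-1}}=(y,x^{a^{-1}}),\quad b^2=(a,a),\quad bab^{-1}=(b,1),\quad a^b=(b^a,1).\tag{1}$$
Put $c=[a,b]=a^{-1}a^b=(b^a,b^{-1})$. The element $a=(1,b)$ commutes with $a^b=(b^a,1)$ and with $c$. Hence for all $m\in\mathbb Z$
$$c^a=c,\qquad c^m=[a^m,b]=((b^m)^a,b^{-m}),\qquad [b^{2m},a]=[(a^m,a^m),(1,b)]=(1,c^m).\tag{2}$$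

**Lemma 1.** The exponent sums $\varepsilon_a,\varepsilon_b$ of words are well defined on $G$, and $G/G'\cong\mathbb Z^2$.

*Proof.* We must show that a word representing $1$ has both exponent sums zero; the sections serve as an induction on length. Each letter $a^{\pm1}$ contributes one $b^{\pm1}$ to a section, so $\varepsilon_a(w)=\varepsilon_b(w_0)+\varepsilon_b(w_1)$. Let $t$ be the $b$-exponent of a prefix. We claim that the $a$-exponents of its two sections are $\lfloor t/2\rfloor$ and $\lceil t/2\rceil$. This holds for the empty prefix, and letters $a^{\pm1}$ change nothing. If $t$ is even, $b=(1,a)\sigma$ adds $a$ to the second section and $b^{-1}=(a^{-1},1)\sigma$ adds $a^{-1}$ to the first. If $t$ is odd, the swap makes $b$ add $a$ to the first section and $b^{-1}$ add $a^{-1}$ to the second. In all four cases the claim persists.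

Let $w$ represent $1$. Then $\varepsilon_b(w)$ is even, $w_0$ and $w_1$ represent $1$, and $\varepsilon_a(w_0)=\varepsilon_a(w_1)=\varepsilon_b(w)/2$. Suppose $w$ has minimal length among the words that represent $1$ and have $(\varepsilon_a,\varepsilon_b)\ne(0,0)$. If both sections are shorter than $w$, their exponent sums vanish, hence so do those of $w$, a contradiction. So one section is empty and the other, $w'$, has length $|w|$. The empty section gives $\varepsilon_b(w)=0$, hence $\varepsilon_a(w')=0$, and $\varepsilon_b(w')=\varepsilon_a(w)\ne0$. So $w'$ is again a minimal counterexample, and the same argument applied to $w'$ gives $\varepsilon_b(w')=0$, a contradiction.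

Thus $(\varepsilon_a,\varepsilon_b):G\to\mathbb Z^2$ is a homomorphism that sends $a,b$ to a basis. As $G/G'$ is abelian and generated by the images of $a,b$, it is isomorphic to $\mathbb Z^2$, and $G'$ is the set of elements with $\varepsilon_a=\varepsilon_b=0$. $\square$

Let $H$ be the stabilizer of the first level. The root permutation of $g$ is $\sigma^{\varepsilon_b(g)}$, so $H=\{g:\varepsilon_b(g)\text{ even}\}$ has index $2$, and the Schreier generators for the transversal $\{1,b\}$ give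
$$H=\langle a,\,bab^{-1},\,b^2\rangle=\langle(1,b),(b,1),(a,a)\rangle .$$
In particular $H$ projects onto $G$ in each coordinate.

**Lemma 2.** If $N\trianglelefteq G$, then $N_1=\{x:(x,1)\in N\}$ and $N_2=\{y:(1,y)\in N\}$ are normal subgroups of $G$, and $N_1=N_2$.

*Proof.* For $x\in N_1$ and $g\in G$ choose $(g,h)\in H$; then $(x,1)^{(g,h)}=(x^g,1)\in N$. The same works for $N_2$. By (1), $(x,1)^b=(1,x)$ and $(1,x)^{b^{-1}}=(x,1)$, so $N_1=N_2$. $\square$

**Lemma 3.** $G'\times G'\le H$, and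
$$G'=\{(g,h)\in G\times G:\varepsilon_a(g)=\varepsilon_a(h)=0,\ \varepsilon_b(g)+\varepsilon_b(h)=0\}=(G'\times G')\langle c\rangle .$$
Moreover $G'/(G'\times G')\cong\mathbb Z$, generated by $c$.

*Proof.* Since $[(1,b),(a,a)]=(1,[b,a])\in H$, the normal subgroup $H_2$ contains $[b,a]$, hence $G'$. By Lemma 2, $G'\times G'\le H$.

On $H$ we have $\varepsilon_a((g,h))=\varepsilon_b(g)+\varepsilon_b(h)$ and $\varepsilon_b((g,h))=2\varepsilon_a(g)=2\varepsilon_a(h)$: all terms are homomorphisms, and on $(1,b)=a$, $(b,1)=bab^{-1}$, $(a,a)=b^2$ the first identity reads $1=1$, $1=1$, $0=0$ and the second $0=0=0$, $0=0=0$, $2=2=2$. Since $G'\le H$, elements of $G'$ lie in the middle set. Conversely let $(g,h)$ lie in the middle set, and let $j=\varepsilon_b(g)$. As $c^{-j}=((b^{-j})^a,b^{j})$, both coordinates of $(g,h)c^{-j}$ have exponent sums $0$, so $(g,h)c^{-j}\in G'\times G'\le H$. Hence $(g,h)\in H$, and the two identities give exponent sums $0$, so $(g,h)\in G'$.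 Also $G'\times G'$ lies in the middle set. Finally $(g,h)\mapsto\varepsilon_b(g)$ maps $G'$ onto $\mathbb Z$ with kernel $G'\times G'$ and $c\mapsto1$. $\square$

## 4. The second derived subgroup, the module $G'/G''$, and the cases $i\le4$

**Lemma 4.** $G''=W\le\gamma_5$. Hence $L_3=L_4=L_5=W$.

*Proof.* The group $\gamma_2$ is the normal closure of $c$. Hence $\gamma_2=\langle c\rangle\gamma_3$, and as $[c,a]=1$, $\gamma_3$ is the normal closure of $[c,b]$. For $x\in G'$ we have $(x,1)\in G'$ and $[c,(x,1)]=([b^a,x],1)\in G''$. So the normal subgroup $(G'')_1$ contains $[b^a,x]$, hence its conjugate $[b,x^{a^{-1}}]$, for all $x\in G'$; in particular it contains $[b,c]$, hence $\gamma_3$. By Lemma 2, $W\le G''$.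

Conversely $W\trianglelefteq G$ by (1), and $G'/W$ is generated by the images of $c,(c,1),(1,c)$, because $G'=(G'\times G')\langle c\rangle$ and $G'=\langle c\rangle\gamma_3$. These commute modulo $W$: $[c,(c,1)]=([b^a,c],1)$ and $[c,(1,c)]=(1,[b^{-1},c])$ lie in $W$. So $G'/W$ is abelian and $G''\le W$.

Finally, modulo $[\gamma_2,\gamma_3]\le\gamma_5$ the group $\gamma_2=\langle c\rangle\gamma_3$ is generated by $c$ and a subgroup that is central in it. So it is abelian there, and $G''\le\gamma_5$. $\square$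

Let $M=G'/W$, written additively, with $u,e_1,e_2$ the images of $c,(c,1),(1,c)$. Let $B$ be the action of conjugation by $b$, and $T=B-1$.

**Lemma 5.** Conjugation by $a$ is trivial on $M$. The group $M$ is free abelian with basis $u,e_1,e_2$, and $\gamma_2/\gamma_3\cong\mathbb Z$. With $f=Tu=-2u-e_2$ and $g=e_2-e_1$ we have
$$Tf=-2f+g,\qquad Tg=-2g,\qquad TM=\mathbb Zf\oplus\mathbb Zg,$$
and $T$ is injective on $TM$. The image of $\gamma_n$ in $M$ is $T^{n-2}M$ for $n\ge2$, and for $k\ge0$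
$$T^k(TM)=\langle T^kf,T^kg\rangle=\langle-2^kf+k2^{k-1}g,\ 2^kg\rangle.\tag{3}$$
Moreover $T^k(TM)/T^{k+1}(TM)\cong\mathbb Z/4$, generated by $T^kf$, with $T^kg\equiv2T^kf$.

*Proof.* **Step 1: the actions of $a$ and $b$.** We have $c^a=c$, $(c,1)^a=(c,1)$, and $(1,c)^a=(1,c^b)\equiv(1,c)$ modulo $W$, so $a$ acts trivially. By (1), $c^b=((b^{-1})^a,b^a)$, hence $cc^b=(1,b^{-1}b^a)=(1,[b,a])=(1,c^{-1})$, which says $(B+1)u=-e_2$. Also $(c,1)^b=(1,c)$ and $(1,c)^b=(c^a,1)=(c,1)$, so $Be_1=e_2$, $Be_2=e_1$.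

**Step 2: $M$ is free.** The order of $c$ modulo $\gamma_3$ is still unknown; we find it from an equation that it must satisfy. Let $\gamma_2/\gamma_3\cong\mathbb Z/r$, generated by $c$, where $r=0$ means infinite cyclic. By Lemma 3, $M=\mathbb Zu\oplus(\mathbb Z/r)e_1\oplus(\mathbb Z/r)e_2$. Since $G$ acts on $M$ through the powers of $B$, and $B^j-1$ is a multiple of $B-1$ in $\mathbb Z[B,B^{-1}]$, the image of $[\gamma_n,G]$ in $M$ is $T$ applied to the image of $\gamma_n$. So $\gamma_n$ has image $T^{n-2}M$ for $n\ge2$. In particular $\gamma_3/W=TM$ and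
$$\mathbb Z/r\cong\gamma_2/\gamma_3\cong M/TM=\langle u,e_1,e_2\mid re_1,\ re_2,\ 2u+e_2,\ e_1-e_2\rangle\cong\mathbb Z/2r ,$$
since $e_1=e_2=-2u$. Hence $r=0$, $M\cong\mathbb Z^3$ and $\gamma_2/\gamma_3\cong\mathbb Z$.

**Step 3: powers of $T$.** We have $(T+2)f=(B+1)Tu=T(B+1)u=-Te_2=e_2-e_1=g$ and $(T+2)g=(B+1)(e_2-e_1)=0$. Since $Te_1=g=-Te_2$, $TM$ is spanned by $f$ and $g$, which are independent. On $TM$ the map $T$ has a triangular matrix with diagonal entries $-2,-2$, so it is injective. Iterating, $T^kg=(-2)^kg$ and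
$$T^kf=(-2)^kf+k(-2)^{k-1}g=(-1)^{k+1}\bigl(-2^kf+k2^{k-1}g\bigr),$$
which gives (3). Finally $TM/T(TM)=\langle f,g\mid g=2f,\ 2g=0\rangle\cong\mathbb Z/4$, generated by $f$ with $g\equiv2f$; apply the injective map $T^k$. $\square$

The first four factors are now visible by hand. Lemma 1 gives $\gamma_1/\gamma_2\cong\mathbb Z^2$ and Lemma 5 gives $\gamma_2/\gamma_3\cong\mathbb Z$. As $W\le\gamma_5$, we may compute in $M$: $\gamma_3/\gamma_4\cong TM/T^2M\cong\mathbb Z/4$ and $\gamma_4/\gamma_5\cong T^2M/T^3M\cong\mathbb Z/4$. The invariants are $(0,0),(0),(4),(4)$.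

With $\gamma_3/\gamma_4\cong\gamma_4/\gamma_5\cong\mathbb Z/4$ we can look at the first of the groups in Theorem 1. In $(\gamma_3/\gamma_4)^2=(\mathbb Z/4)^2$ the image of $R$ is the set of pairs $(i,-i)$, of order $4$. The subgroup $S_4/\gamma_4$ is $\{0,2\}$, so the image of $P_4$ is $\{(0,0),(2,2)\}$. In $(\gamma_4/\gamma_5)^2=(\mathbb Z/4)^2$ the image of $Q_4$ is the set of pairs $(i,j)$ with $i+j$ even, of order $8$.

**Lemma 6.** $\gamma_i\times\gamma_i\le\gamma_{i+2}$ for all $i\ge3$.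

*Proof.* For $i=3$ this is Lemma 4. If it holds for $i$, let $x\in\gamma_i$, $y\in G$, and choose $(y,h)\in H$. Then $([x,y],1)=[(x,1),(y,h)]\in[\gamma_{i+2},G]=\gamma_{i+3}$, and conjugation by $b$ gives $(1,[x,y])\in\gamma_{i+3}$. The elements $[x,y]$ generate $\gamma_{i+1}$. $\square$

## 5. The kernel $L_n/L_{n+1}$, and why $[L_n,G]$ can be too small

It is natural to go on reading $\gamma_n/\gamma_{n+1}$ from $M$, that is, from the metabelian quotient $G/G''$. The following lemma says what this sees and what it loses.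

**Lemma 7.** For $n\ge3$ there is a surjection $\gamma_n/\gamma_{n+1}\to\mathbb Z/4$ induced by $\gamma_n\to M$. Its kernel is isomorphic to $L_n/L_{n+1}$.

*Proof.* The image is $\gamma_nW/\gamma_{n+1}W\cong T^{n-3}(TM)/T^{n-2}(TM)\cong\mathbb Z/4$ by Lemma 5. The kernel is $(\gamma_n\cap\gamma_{n+1}W)/\gamma_{n+1}=\gamma_{n+1}L_n/\gamma_{n+1}$ by the modular law, and this is isomorphic to $L_n/(L_n\cap\gamma_{n+1})=L_n/L_{n+1}$. $\square$

So $M$ alone settles everything as long as $W\le\gamma_{n+1}$, that is, for $n\le4$ by Lemma 4. At $n=5$ the group $L_6=\gamma_6\cap W$ enters, and $M$ says nothing about it. The next thought is to descend inside $W$ by commutators: $[L_n,G]\le\gamma_{n+1}\cap W=L_{n+1}$ always, and one hopes for equality. But equality can fail, and it does so at once.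

For $n=3$ we have $L_3=L_4=W$. The map $\pi:W\to\gamma_3/\gamma_4$, $(x,y)\mapsto xy\gamma_4$, is a homomorphism because $\gamma_3/\gamma_4$ is abelian. By (1) and Fact 1 it is unchanged by conjugation with $a$ and $b$: $xy^b\equiv xy$ and $y^ax\equiv xy$ modulo $\gamma_4$. So $\pi$ kills $[W,G]$. Now let $c_3=[c,b]$. From $cc^b=(1,c^{-1})$ we get $c_3=c^{-1}c^b=c^{-2}(1,c^{-1})$, so $c_3^{-1}=(1,c)c^2=((b^2)^a,cb^{-2})$, and
$$[c_3^{-1},a]=(1,[cb^{-2},b])=(1,[c,b]^{b^{-2}})=(1,c_3^{\,b^{-2}}).$$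
The image of $c_3$ in $M$ is $-2u-e_2=f$, so $c_3$ generates $\gamma_3/\gamma_4\cong\mathbb Z/4$, and $\pi$ does not kill this element. Thus $[\gamma_3,a]$ puts into $L_4$ an element that $[L_3,G]$ does not contain.

In general $\gamma_{n+1}=[\gamma_n,G]$ also contains the elements $[x,a]$ for $x\in\gamma_n\setminus L_n$. Since $a$ acts trivially on $M$, they all lie in $W$. All that we know about them for free is $[x,a]\in\gamma_{n+1}\cap W=L_{n+1}$, and $L_{n+1}$ is the group that we want to compute. The next lemma shows that this is the only obstruction, and that it need only be tested on elements that generate $\gamma_n$ modulo $L_n$.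

**Lemma 8.** Let $n\ge3$, let $K=[L_n,G]$, and let $X\subseteq\gamma_n$ satisfy $\gamma_n=\langle X\rangle L_n$. If $[x,a]\in K$ for all $x\in X$, then $L_{n+1}=K$.

*Proof.* $K$ is normal in $G$, and $K\le\gamma_{n+1}\cap W=L_{n+1}$. Consider $A=\gamma_n/K$. The subgroup $L_n/K$ is central in $G/K$, and by hypothesis $a$ centralizes the image of $X$. Hence $a$ centralizes $A$, and $G$ acts on $A$ by conjugation through the cyclic group generated by the action of $b$. So $G'$ acts trivially on $A$; as $\gamma_n\le G'$, $A$ is abelian.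

Let $\tau(x)=[x,b]$, an endomorphism of $A$. As each $g\in G$ acts on $A$ as some power of $b$, $\gamma_{n+1}/K=[A,G]=\tau(A)$. The map $\tau$ kills $L_n/K$, and on $A/(L_n/K)\cong\gamma_n/L_n\cong\gamma_nW/W=T^{n-2}M\subseteq TM$ it induces $T$, which is injective there by Lemma 5. If $\tau(x)\in L_n/K$, then $T\bar x=0$, so $\bar x=0$, so $x\in L_n/K$ and $\tau(x)=0$. Hence $\gamma_{n+1}\cap L_n=K$. Since $L_{n+1}\le L_n$, $L_{n+1}=\gamma_{n+1}\cap L_n=K$. $\square$

So we need elements of $\gamma_n$ that map to generators of $T^{n-2}M$ and whose commutators with $a$ are under control. Iterated commutators $[c,b,\dots,b]$ lie in $\gamma_n$ by construction, but their commutators with $a$ are not explicit. We go the other way: we write down elements whose commutators with $a$ are plain, and work to prove that they lie deep in the series.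

## 6. Explicit elements of $\gamma_n$

Throughout this section $k\ge0$ and $m=2^k$. Put
$$v_k=(c^{-m},c^m),\qquad E_m=(1,c^m)c^{2m}=\bigl((b^{2m})^a,\ c^mb^{-2m}\bigr),\qquad C_k=[c^m,b].$$
For $m=1$, the element $E_1=(1,c)c^2$ is the $c_3^{-1}$ of Section 5. The images of $v_k,E_m$ in $M$ are $2^kg$ and $2^k(e_2+2u)=-2^kf$. Both lie in $TM=\gamma_3/W$, so $v_k,E_m\in\gamma_3$; clearly $C_k\in\gamma_3$. Four identities drive everything.

**Identity (a): the $v_k$ double under $[\,\cdot\,,b]$.** By (1), $v_0^b=(c^a,c^{-1})=v_0^{-1}$, and $v_0^{-1}=(c,c^{-1})=[(1,c),b]\in\gamma_3$. As $v_k=v_0^{2^k}$, also $v_k^b=v_k^{-1}$, so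
$$v_{k+1}=v_k^2=[v_k,b]^{-1}=[v_k^{-1},b],\qquad\text{and hence } v_k\in\gamma_{k+3}.\tag{4}$$

**Identity (b): $C_k$ is nearly $E_m^{-1}$.** For every integer $m$, $(c^m)^b=((b^{-m})^a,(b^m)^a)$ by (1), so $c^m(c^m)^b=(1,b^{-m}(b^m)^a)=(1,[b^m,a])$. That is,
$$(c^m)^b=c^{-m}(1,[b^m,a]),\qquad C_k=c^{-2m}(1,[b^m,a]).\tag{5}$$
For $m=1$ this is $C_0=c^{-2}(1,c^{-1})=E_1^{-1}$. For $m=2m'$, (2) gives $[b^m,a]=(1,c^{m'})$, so
$$C_kE_m=c^{-2m}\bigl(1,(1,c^{m'})\bigr)(1,c^{2m'})c^{2m}=(1,E_{m/2})^{c^{2m}}.\tag{6}$$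

**Identity (c): $E_{2m}$ is nearly $E_m^2$.** Since $[c^{2m},(1,c^m)]=(1,[b^{-2m},c^m])$ and $xy=yx[x,y]$,
$$E_m^2=(1,c^m)\,c^{2m}(1,c^m)\,c^{2m}=E_{2m}\cdot(1,[b^{-2m},c^m])^{c^{2m}}.\tag{7}$$
Here $[b^{-2m},c^m]$ lies in the normal closure of $C_k=[c^m,b]$.

**Identity (d): $E_m^2$ in terms of $v_k$ and $[E_m,b]$.** By $(1,c^m)^b=(c^m,1)$, by (5) with $2m$ in place of $m$, and by (2), $E_m^b=(c^m,1)\,c^{-2m}\,(1,(1,c^m))$. With $y=(b^{2m})^a$ we have $E_m=(y,c^mb^{-2m})$, $c^{-2m}=(y^{-1},b^{2m})$, so $E_m^b=(c^my^{-1},b^{2m}(1,c^m))$ and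
$$E_m^2[E_m,b]=E_mE_m^b=\bigl(yc^my^{-1},\,c^m(1,c^m)\bigr)=v_k^{-1}w_k,\quad w_k=\bigl([c^m,b^{-2m}]^a,\ E_m^{\,c^{-2m}}\bigr).\tag{8}$$
To check $w_k$, multiply by $v_k=(c^{-m},c^m)$ from the left. The first coordinate becomes $c^{-m}yc^my^{-1}=[c^m,y^{-1}]=[c^m,b^{-2m}]^a$, because $c^m=(c^m)^a$. The second becomes $c^{2m}(1,c^m)=c^{2m}E_mc^{-2m}$.

The error terms in (6), (7), (8) are pairs whose coordinates are conjugates of $E_{m/2}$, $E_m$ or elements of the normal closure of $C_k$. By Lemma 6, placing elements in coordinates gains two steps in the series. So bounds for $E_m,C_k$ give better bounds for the errors, and an induction can run.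

**Lemma 9.** For all $k\ge0$ and $m=2^k$: $E_m,C_k\in\gamma_{k+2}\cap\gamma_3$, and

(i) $E_{2m}\equiv E_m^2\pmod{\gamma_{k+4}}$,

(ii) $E_m^2\equiv v_k^{-1}[E_m,b]^{-1}\pmod{\gamma_{k+4}}$,

(iii) $C_k\equiv E_m^{-1}\pmod{\gamma_{k+3}}$.

*Proof.* We prove the membership and (iii) by induction on $k$, and (i), (ii) for $k$ on the way from $k$ to $k+1$. For $k=0$, $E_1,C_0\in\gamma_3$ was noted, and (iii) is $C_0=E_1^{-1}$. Suppose $E_m,C_k\in\gamma_{k+2}\cap\gamma_3$. The coordinates of $w_k$, of $(1,[b^{-2m},c^m])$ and of $(1,E_m)$ lie in $\gamma_{k+2}\cap\gamma_3$. So these elements lie in $\gamma_{k+4}$: for $k\ge1$ by Lemma 6, and for $k=0$ because $W\le\gamma_5$. Now (7) gives (i), and (8) gives (ii). As $v_k,[E_m,b]\in\gamma_{k+3}$, (ii) and (i) give $E_{2m}\in\gamma_{k+3}$. By (6) for $k+1$, $C_{k+1}E_{2m}$ is a conjugate of $(1,E_m)\in\gamma_{k+4}$. This is (iii) for $k+1$, and it gives $C_{k+1}\in\gamma_{k+3}$. $\square$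

The bound $\gamma_{k+2}$ is one short of what we need, and for odd $k$ the element $E_{2^k}$ must really be corrected. Take $k=1$: the image of $E_2$ in $M$ is $-2f$, and by (3) the image of $\gamma_4$ is $\langle-2f+g,2g\rangle$. An equation $-2f=x(-2f+g)+2yg$ forces $x=1$ and $1+2y=0$, so $E_2\notin\gamma_4$. The image of $E_2v_0$, on the other hand, is $-2f+g$.

**Lemma 10.** If $k$ is even: $E_{2^k}\in\gamma_{k+3}$, $C_k\in\gamma_{k+3}$ and $E_{2^k}^2\equiv v_k^{-1}\pmod{\gamma_{k+4}}$. If $k$ is odd: $E_{2^k}v_{k-1}\in\gamma_{k+3}$ and $E_{2^k}^2\in\gamma_{k+4}$.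

*Proof.* We start from $E_1\in\gamma_3$ and alternate.

Let $k$ be even, $m=2^k$ and $E_m\in\gamma_{k+3}$. Then $[E_m,b]\in\gamma_{k+4}$, so (ii) and (i) give $E_m^2\equiv v_k^{-1}$ and $E_{2m}\equiv v_k^{-1}$ modulo $\gamma_{k+4}$. Hence $E_{2m}v_k\in\gamma_{k+4}$, which is the membership for $k+1$. Also $C_k\in\gamma_{k+3}$ by (iii).

Let $k$ be odd, $m=2^k$ and $E_m=zv_{k-1}^{-1}$ with $z\in\gamma_{k+3}$. Then by Fact 1 and (4)
$$[E_m,b]=[z,b]^{v_{k-1}^{-1}}[v_{k-1}^{-1},b]\equiv v_k\pmod{\gamma_{k+4}}.$$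
By (ii), $E_m^2\equiv v_k^{-2}=v_{k+1}^{-1}\in\gamma_{k+4}$, and by (i), $E_{2m}\in\gamma_{k+4}$, which is the membership for $k+1$. $\square$

For $n=k+3\ge3$ let $D_n=E_{2^k}$ if $k$ is even and $D_n=E_{2^k}v_{k-1}$ if $k$ is odd. Then $D_n,v_k\in\gamma_n$. The image of $D_n$ in $M$ is $-2^kf$ for even $k$ and $-2^kf+2^{k-1}g$ for odd $k$. In both cases it is congruent to $-2^kf+k2^{k-1}g=\pm T^kf$ modulo $2^kg=\pm T^kg$, since the difference is $\frac k2\,2^kg$ or $\frac{k-1}2\,2^kg$. So by (3) the images of $D_n$ and $v_k$ generate the image $T^k(TM)$ of $\gamma_n$, that is,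
$$\gamma_n=\langle D_n,v_k\rangle L_n\qquad(n=k+3\ge3).\tag{9}$$
Since $T^kg\equiv2T^kf$, $D_n$ maps to an odd multiple of $T^kf$, a generator of $T^k(TM)/T^{k+1}(TM)\cong\mathbb Z/4$.

**Lemma 11.** $D_n^4\in\gamma_{n+1}$ for $n\ge3$. Hence $\gamma_n/\gamma_{n+1}\cong\mathbb Z/4\oplus L_n/L_{n+1}$.

*Proof.* Let $n=k+3$. If $k$ is even, Lemma 10 gives $D_n^4\equiv v_k^{-2}=v_{k+1}^{-1}\equiv1$ modulo $\gamma_{k+4}$. If $k$ is odd, put $v=v_{k-1}$ and $E=E_{2^k}$. Then $D_n^2=EvEv=E^2v[v,E]v$, where $E^2\in\gamma_{k+4}$ by Lemma 10 and $[v,E]\in[\gamma_{k+2},\gamma_{k+2}]\le\gamma_{k+4}$ by (4) and Lemma 9. So $D_n^2\equiv v^2=v_k$ and $D_n^4\equiv v_k^2=v_{k+1}\equiv1$ modulo $\gamma_{k+4}$.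

Thus $D_n$ has order dividing $4$ modulo $\gamma_{n+1}$, and it maps to a generator of $\mathbb Z/4$ under the surjection of Lemma 7. So its order is exactly $4$ and it splits the surjection. $\square$

**Lemma 12.** For $n=k+3\ge5$, $[D_n,a]$ and $[v_k,a]$ lie in $1\times\gamma_{n-1}$.

*Proof.* With $m=2^k$ and $a=(1,b)$,
$$[v_k,a]=(1,[c^m,b])=(1,C_k),\qquad [E_m,a]=(1,[c^mb^{-2m},b])=(1,C_k^{\,b^{-2m}}),$$
and $C_k\in\gamma_{k+2}=\gamma_{n-1}$ by Lemma 9. This settles even $k$. If $k$ is odd, $[D_n,a]=[E_m,a]^{v_{k-1}}[v_{k-1},a]$. Conjugation by $v_{k-1}=(c^{-m/2},c^{m/2})$ preserves $1\times\gamma_{n-1}$. Moreover $[v_{k-1},a]=(1,C_{k-1})$ with $C_{k-1}\in\gamma_{k+2}$ by Lemma 10, since $k-1$ is even. $\square$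

Now $[D_n,a]$ lies in $1\times\gamma_{n-1}$, while the group $L_{n+1}$ should be of size about $\gamma_{n/2}\times\gamma_{n/2}$. From $n=5$ on, $n-1$ is large enough. For $n=3$ it is not: the element $[c_3^{-1},a]=[D_3,a]$ of Section 5 has second coordinate outside $\gamma_4$.

## 7. Commutators of $W$, $R$, $P_m$, $Q_m$ with $G$

It remains to compute $[L_n,G]$ inside $W$, starting from $W$ itself. The sets $R,P_m,Q_m$ are the kernels of the maps $(x,y)\mapsto xy$ from $\gamma_3\times\gamma_3$, $S_m\times S_m$, $\gamma_m\times\gamma_m$ to $\gamma_3/\gamma_4$, $S_m/\gamma_m$, $\gamma_m/S_{m+1}$. These quotients are abelian, so the maps are homomorphisms and the kernels are subgroups. They are normal in $G$: the quotients are central sections of $G$, $a^{\pm1}$ acts coordinatewise, and by (1) $b^{\pm1}$ swaps the coordinates up to conjugation, which does not change the class of $xy$. From (1) we get, for $x\in\gamma_3$,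
$$\begin{aligned}&[(x,1),a]=1,&&[(x,1),b]=(x^{-1},x),\\ &[(1,x),a]=(1,[x,b]),&&[(1,x),b]=(x^a,x^{-1}),\\ &[(x^{-1},x),a]=(1,[x,b]),&&[(x^{-1},x),b]=(xx^a,x^{-2})=(x^2[x,a],x^{-2}),\\ &[(x,1),(b,1)]=([x,b],1),&&[(x,x),b]=([x,a],1).\end{aligned}\tag{10}$$
For example $[(x^{-1},x),b]=(x,x^{-1})(x^a,x^{-1})$ and $x^a=x[x,a]$. Recall that $(b,1)=bab^{-1}\in G$. The second line shows why antidiagonal elements and products $xy$ appear, and the third shows where the squares come from.

Generators are found from $(x,y)=(xy,1)(y^{-1},y)$: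

* $R$ is generated by $(x^{-1},x)$, $x\in\gamma_3$, and $(z,1)$, $z\in\gamma_4$.
* $Q_m$ is generated by $(x^{-1},x)$, $x\in\gamma_m$, and $(s,1)$, $s\in S_{m+1}$.
* $P_m$ is generated by $\gamma_m\times\gamma_m$ and the elements $(s^{-1},s)$ with $s=x^2$, $x\in\gamma_{m-1}$.

For the third item let $(p,q)\in P_m$ and write $q=x^2z$ with $x\in\gamma_{m-1}$, $z\in\gamma_m$. Then $(x^{-2},x^2)^{-1}(p,q)=(x^2p,z)$, and $x^2p\equiv qp\equiv pq\equiv1$ modulo $\gamma_m$. In the steps below, Fact 2 is used for each inclusion "$\le$".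

**Step 1: $[W,G]=R$.** This is the descent from $L_5$ to $L_6$.

"$\le$": the commutators of the generators $(x,1),(1,x)$, $x\in\gamma_3$, with $a,b$ are $1,(x^{-1},x),(1,[x,b]),(x^a,x^{-1})$. Their coordinate products lie in $\gamma_4$, so they lie in $R$.

"$\ge$": by (10), $N=[W,G]$ contains $(x^{-1},x)$, $([x,b],1)$ and $([x,a],1)$ for all $x\in\gamma_3$. By Lemma 2, $N_1$ is normal, so it contains the normal closure of all $[x,a],[x,b]$, which is $\gamma_4$. Hence $N$ contains the generators of $R$.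

**Step 2: $[R,G]=P_4$.** This is the descent from $L_6$ to $L_7$.

"$\le$": the commutators of the generators are $(1,[x,b])$ and $(x^2[x,a],x^{-2})$ for $x\in\gamma_3$, and $1,(z^{-1},z)$ for $z\in\gamma_4$. All lie in $S_4\times S_4$ with coordinate product in $\gamma_4$, hence in $P_4$.

"$\ge$": let $N=[R,G]$. By Lemma 2, $N_2$ contains the normal closure $Z$ of $\{[x,b]:x\in\gamma_3\}$. The commutators $[x,a]$ are not offered to us separately, so we first show that $Z=\gamma_4$. Clearly $Z\le\gamma_4$. The group $\gamma_3$ is the normal closure of $c_3=[c,b]$, so $\gamma_4$ is the normal closure of $[c_3,a]$ and $[c_3,b]$, and $[c_3,b]\in Z$. Since $b^a=b[b,a]=bc^{-1}$ and $c^a=c$,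
$$c_3^a=[c,bc^{-1}]=[c,c^{-1}][c,b]^{c^{-1}}=c_3^{\,c^{-1}},\qquad\text{so}\qquad [c_3,a]=[c_3,c^{-1}].$$
As $b$ acts trivially on $\gamma_3/Z$, the elements $a$ and $a^b$ act equally on it, so $c=a^{-1}a^b$ acts trivially. Thus $[c_3,a]=[c_3,c^{-1}]\in Z$, and $Z=\gamma_4$.

By Lemma 2, $\gamma_4\times\gamma_4\le N$. Since $(x^2[x,a],x^{-2})\in N$ and $[x,a]\in\gamma_4$, also $(x^2,x^{-2})\in N$ for $x\in\gamma_3$. These elements together with $\gamma_4\times\gamma_4$ generate $P_4$.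

**Step 3: if $m\ge4$ and $x^4\in\gamma_m$ for all $x\in\gamma_{m-1}$, then $[P_m,G]=Q_m$.** This is the descent from $L_{2m-1}$ to $L_{2m}$. For $s=x^2$ with $x\in\gamma_{m-1}$ we have $s^2=x^4\in\gamma_m$ and
$$[s,b]=[x,b]^x[x,b]\equiv[x,b]^2,\qquad [s,a]\equiv[x,a]^2\pmod{\gamma_{m+1}},$$
so $[s,a],[s,b]\in S_{m+1}$.

"$\le$": for $\gamma_m\times\gamma_m$ the commutators $1,(x^{-1},x),(1,[x,b]),(x^a,x^{-1})$ with $x\in\gamma_m$ have coordinate product in $\gamma_{m+1}$, so they lie in $Q_m$. Further, $[(s^{-1},s),a]=(1,[s,b])\in Q_m$. Finally $[(s^{-1},s),b]=(s^2[s,a],s^{-2})\in\gamma_m\times\gamma_m$ has coordinate product $s^2[s,a]s^{-2}\equiv[s,a]$ modulo $\gamma_{m+1}$, which lies in $S_{m+1}$.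

"$\ge$": let $N=[P_m,G]$. Since $\gamma_m\times\gamma_m\le P_m$, the computation of Step 1 shows that $N$ contains $(z^{-1},z)$ for $z\in\gamma_m$ and that $N_1\ge\gamma_{m+1}$. Further $(1,[s,b])\in N$. Since $s^2\in\gamma_m$, the element $(s^{-2},s^2)$ lies in $N$, hence so does
$$(s^2[s,a],s^{-2})(s^{-2},s^2)=(s^2[s,a]s^{-2},1).$$
By Lemma 2, $N_1$ contains $[s,a]$ and $[s,b]$, hence $[x,a]^2$ and $[x,b]^2$ for all $x\in\gamma_{m-1}$. Such $[x,a],[x,b]$ generate $\gamma_m$ modulo $\gamma_{m+1}$, and squaring is a homomorphism on $\gamma_m/\gamma_{m+1}$, so $N_1\ge S_{m+1}$. So $N$ contains the generators of $Q_m$.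

**Step 4: $[Q_m,G]=P_{m+1}$ for $m\ge4$.** This is the descent from $L_{2m}$ to $L_{2m+1}$.

"$\le$": the commutators of the generators are $(1,[x,b])$ and $(x^2[x,a],x^{-2})$ for $x\in\gamma_m$, and $1,(s^{-1},s)$ for $s\in S_{m+1}$. All lie in $S_{m+1}\times S_{m+1}$ with coordinate product in $\gamma_{m+1}$, hence in $P_{m+1}$.

"$\ge$": $N=[Q_m,G]$ contains $(s^{-1},s)$ for $s\in S_{m+1}$. For $x\in\gamma_m$ it contains $(1,[x,b])$ and, as $x^2\in S_{m+1}$, also $(x^2[x,a],x^{-2})(x^{-2},x^2)=(x^2[x,a]x^{-2},1)$. By Lemma 2, $N_1$ contains $[x,a],[x,b]$ for all $x\in\gamma_m$, so $N_1\ge\gamma_{m+1}$. Thus $N$ contains the generators of $P_{m+1}$.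

## 8. The induction that determines $L_n$

Let $\mathcal E(i)$ be the statement: $x^4\in\gamma_{i+1}$ for all $x\in\gamma_i$. Step 3 needs it, and the induction must therefore carry it along. Since $\gamma_3/\gamma_4\cong\gamma_4/\gamma_5\cong\mathbb Z/4$, $\mathcal E(3)$ and $\mathcal E(4)$ hold. By Lemma 4, $L_3=L_4=L_5=W$.

Let $n\ge5$, and assume that $L_n$ is as claimed in part 1 of Theorem 1 and that $\mathcal E(i)$ holds for $3\le i\le n-1$. We show that $L_{n+1}$ is as claimed and that $\mathcal E(n)$ holds.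

**Step 5: $L_{n+1}=[L_n,G]$.** This identifies $L_{n+1}$. By Steps 1–4, $[L_n,G]$ is $R$ for $n=5$, $P_4$ for $n=6$, $Q_m$ for $n=2m-1\ge7$ (using $\mathcal E(m-1)$), and $P_{m+1}$ for $n=2m\ge8$. In all cases
$$[L_n,G]\ge\gamma_j\times\gamma_j\quad\text{with } j=\lceil n/2\rceil+1\le n-1 .$$
Indeed $j=4,4,m+1,m+1$ respectively; and $m+1\le2m-2$ for $m\ge3$. By Lemma 12, $[D_n,a],[v_k,a]\in1\times\gamma_{n-1}\le[L_n,G]$, where $k=n-3$. By (9), Lemma 8 applies with $X=\{D_n,v_k\}$, and $L_{n+1}=[L_n,G]$ is as claimed.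

**Step 6: $L_n/L_{n+1}$ has exponent dividing $4$.** This gives $\mathcal E(n)$, because $\gamma_n/\gamma_{n+1}\cong\mathbb Z/4\oplus L_n/L_{n+1}$ by Lemma 11. We go through the four cases.

For $n=5$, $W/R\cong\gamma_3/\gamma_4\cong\mathbb Z/4$ via $(x,y)\mapsto xy$.

For $n=6$, the images in $(\gamma_3/\gamma_4)^2$ found in Section 4 give $|R:\gamma_4\times\gamma_4|=4$ and $|P_4:\gamma_4\times\gamma_4|=2$, so $R/P_4\cong\mathbb Z/2$.

For $n=2m-1\ge7$, $P_m/Q_m$ is elementary abelian. Let $(x,y)\in P_m$ and $z=xy\in\gamma_m$. Modulo $\gamma_m$ each of $x,y$ is a square of an element of $\gamma_{m-1}$, so $x^2,y^2\in\gamma_m$ by $\mathcal E(m-1)$. Since $y=x^{-1}z$, $y^2=x^{-1}zx^{-1}z=x^{-2}(xzx^{-1})z$, so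
$$x^2y^2=(xzx^{-1})z\equiv z^2\pmod{\gamma_{m+1}},\qquad z^2\in S_{m+1}.$$
Thus $(x,y)^2\in Q_m$, and a group of exponent dividing $2$ is elementary abelian.

For $n=2m\ge8$, $Q_m/P_{m+1}$ is elementary abelian. Let $(x,y)\in Q_m$. Then $x^2,y^2\in S_{m+1}$. Moreover $x^2y^2\equiv(xy)^2$ modulo $\gamma_{m+1}$, and $(xy)^2\in\gamma_{m+1}$, because $xy\in S_{m+1}$ is modulo $\gamma_{m+1}$ a square of an element of $\gamma_m$ and $\mathcal E(m)$ holds. Thus $(x,y)^2\in P_{m+1}$.

So $\mathcal E(n)$ holds, and the induction is complete. This proves part 1. It also shows that for $n\ge3$ the group $\gamma_n/\gamma_{n+1}$ has exponent dividing $4$; being finitely generated abelian, it is a finite $2$-group. By Lemma 11 and Step 6, $\gamma_n/\gamma_{n+1}$ has invariants $(4),(4),(4,4),(2,4)$ for $n=3,4,5,6$, and for $n\ge7$ it is $\mathbb Z/4\oplus(\mathbb Z/2)^{l(n)}$ for some $l(n)$.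

## 9. Orders, the doubling rule and the formula

**Step 7: the orders of $P_m/Q_m$ and $Q_m/P_{m+1}$.** This turns part 1 into numbers. Let $2^{q(m)}=|\gamma_m/\gamma_{m+1}|$, $2^{s(m)}=|S_{m+1}/\gamma_{m+1}|=|2(\gamma_m/\gamma_{m+1})|$ and $2^{l(n)}=|L_n/L_{n+1}|$, so that $q=l+2$ by Lemma 11. Let $m\ge4$. Modulo $\gamma_m\times\gamma_m$, the group $P_m$ is the set of pairs $(x,-x)$ with $x\in S_m/\gamma_m=2(\gamma_{m-1}/\gamma_m)$. The homomorphism $(x,y)\mapsto xy$ maps $\gamma_m\times\gamma_m$ onto $\gamma_m/S_{m+1}$ with kernel $Q_m$. Modulo $\gamma_{m+1}\times\gamma_{m+1}$, the group $Q_m$ is the set of pairs in $(\gamma_m/\gamma_{m+1})^2$ whose sum lies in $S_{m+1}/\gamma_{m+1}$. Hence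
$$|P_m:\gamma_m\times\gamma_m|=2^{s(m-1)},\qquad|\gamma_m\times\gamma_m:Q_m|=2^{q(m)-s(m)},$$
$$|Q_m:\gamma_{m+1}\times\gamma_{m+1}|=2^{q(m)+s(m)},\qquad|P_{m+1}:\gamma_{m+1}\times\gamma_{m+1}|=2^{s(m)},$$
and therefore
$$l(2m-1)=q(m)+s(m-1)-s(m),\qquad l(2m)=q(m)\qquad(m\ge4).\tag{11}$$
As a check, $|Q_4:\gamma_5\times\gamma_5|=2^{2+1}=8$, as found in Section 4.

**Step 8: the values of $l$.** This proves part 2. From the invariants $(4),(4),(4,4),(2,4)$ we read off $q(3),\dots,q(6)=2,2,4,3$ and $s(3),\dots,s(6)=1,1,2,1$. For $n\ge7$, $\gamma_n/\gamma_{n+1}\cong(\mathbb Z/2)^{l(n)}\oplus\mathbb Z/4$ has $s(n)=1$. So (11) with $m=4,5,6$ gives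
$$l(7)=2+1-1=2,\quad l(8)=2,\quad l(9)=4+1-2=3,\quad l(10)=4,\quad l(11)=3+2-1=4,\quad l(12)=3.$$
For $m\ge7$ we have $s(m-1)=s(m)=1$, so $l(2m-1)=l(2m)=q(m)=l(m)+2$. That is, $l(n)=l(\lceil n/2\rceil)+2$ for $n\ge13$.

**Step 9: the formula.** This proves part 3. For $i=1,2$ the invariants are given by Lemmas 1 and 5, and for $i=3,\dots,6$ by Section 8. For $i\ge7$, $I(\gamma_i/\gamma_{i+1})=(2^{[l(i)]},4)$. For $k=0$ the formula asserts $l=2$ on $\{7,8\}$, $l=3$ on $\{9\}$, $l=4$ on $\{10,11\}$ and $l=3$ on $\{12\}$, which Step 8 shows. Let $k\ge1$ and $i\in\{\alpha2^k+1,\dots,\beta2^k\}$ with $(\alpha,\beta)$ one of $(6,8),(8,9),(9,11),(11,12)$. Then $i\ge13$. From $\alpha2^{k-1}<i/2\le\beta2^{k-1}$ with integer ends we get $\lceil i/2\rceil\in\{\alpha2^{k-1}+1,\dots,\beta2^{k-1}\}$. So $l(i)=l(\lceil i/2\rceil)+2$, and induction on $k$ gives $l(i)=2k+2,\ 2k+3,\ 2k+4,\ 2k+3$ in the four cases. This completes the proof of Theorem 1: the formula holds for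 all $k\in\mathbb N_0$. $\blacksquare$
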